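# Infinitely many tori in the 4-sphere with the same surgery

Throughout, manifolds and maps are smooth, 4-manifolds are connected, and corners are rounded as usual. We write $S^1=\mathbb R/\mathbb Z$ additively, $\nu A$ for a closed tubular neighborhood of $A$ and $\nu^\circ A$ for its interior.

## 1. Surgeries on twisted spun tori that give back $S^4$

**Definition (torus surgery).** Let $\mathcal T$ be a torus embedded with trivial normal bundle in a 4-manifold $M$, so that $\nu\mathcal T\cong T^2\times D^2$. *Torus surgery* on $\mathcal T$ removes $\nu^\circ\mathcal T$ and reglues $T^2\times D^2$ by a diffeomorphism $\phi$ of the boundary $T^3$: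
$$M_{\mathcal T}=(M\setminus\nu^\circ\mathcal T)\cup_\phi T^2\times D^2 .$$
The surgery is *non-trivial* if $\phi$ does not extend to a diffeomorphism of $T^2\times D^2$. A trivial surgery returns $M$. We say that $X$ is *obtained by surgery on $\mathcal T$* if $X\cong M_{\mathcal T}$ for some $\phi$ for which the surgery is non-trivial. Tori are *distinct* if they are pairwise non-isotopic.

We begin with the most symmetric target, $X=S^4$: is $S^4$ itself obtained by non-trivial surgery on infinitely many distinct tori in $S^4$?

**Definition (twisted spun torus).** Let $K\subset S^3$ be a knot and let $B^3$ be $S^3$ minus an open ball disjoint from $K$. Let $\rho(x,\theta)=(\mathrm{rot}_\theta(x),\theta)$ on $S^2\times S^1$, where $\mathrm{rot}_\theta$ rotates $S^2$ about a fixed axis by the angle $\theta$ (one full turn as $\theta$ runs once around $S^1$). Since $\rho$ extends over $B^3\times S^1$ by rotating $B^3$,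
$$B^3\times S^1\cup_\rho S^2\times D^2\;\cong\; B^3\times S^1\cup_{\mathrm{id}} S^2\times D^2=\partial(B^3\times D^2)\cong S^4 .$$
The twisted spun torus $\mathcal T'_K\subset S^4$ is $K\times S^1\subset B^3\times S^1$ in the left-hand decomposition.

**Proposition 1.1.** Let $K_i$ be the connected sum of $i$ copies of a trefoil. For each $i\ge1$, $S^4$ is obtained by non-trivial surgery on $\mathcal T'_{K_i}$, and the groups $\pi_1(S^4\setminus\mathcal T'_{K_i})$ are pairwise non-isomorphic. Hence these tori are pairwise non-isotopic.

*Proof.* **Step 1: a self-diffeomorphism of the exterior that moves the meridian.** Let $A=B^3\setminus\nu^\circ K$ and trivialize $\nu K=K\times D^2$ by the Seifert framing, with angular coordinate $\theta$ on $\partial D^2$. The group $H^1(A)=\mathbb Z$ is generated by the class that is $1$ on the meridian of $K$ and $0$ on the Seifert longitude. Its restriction to $\partial\nu K$ is the class of $\theta$, and its restriction to $\partial B^3=S^2$ is $0$. A map $A\to S^1$ representing it is therefore, on $\partial A$, homotopic to $\theta$ on $\partial \nu K$ and to a constant on $\partial B^3$. By homotopy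 extension and smoothing, there is a smooth $f:A\to S^1$ with $f=\theta$ on $\partial\nu K$ and $f=0$ near $\partial B^3$. Then
$$G(w,t)=(w,\,t+f(w))$$
is a diffeomorphism of $A\times S^1$ with inverse $(w,t)\mapsto(w,t-f(w))$. It is the identity near $\partial B^3\times S^1$, so it extends by the identity over $S^2\times D^2$ to a diffeomorphism $G$ of the exterior $E=S^4\setminus\nu^\circ\mathcal T'_K$. Let $R=G|_{\partial E}$, so that $R(k,\theta,t)=(k,\theta,t+\theta)$.

**Step 2: the surgery.** Glue $T^2\times D^2=\nu\mathcal T'_K$ back by $R$. The map $E\cup_{\mathrm{id}}T^2\times D^2\to E\cup_R T^2\times D^2$ that is $G$ on $E$ and the identity on $T^2\times D^2$ is well defined, since a boundary point $x$ is glued to $x$ on the left and to $R(x)=G(x)$ on the right. It is a diffeomorphism, so the surgery gives $S^4$. It is non-trivial: a diffeomorphism of $\partial(T^2\times D^2)$ that extends over $T^2\times D^2$ preserves $\ker(H_1(T^3)\to H_1(T^2\times D^2))=\mathbb Z\mu$ with $\mu=[pt\times\partial D^2]$, whereas $R_*\mu=\mu+z$ with $z=[pt\times S^1]$.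

**Step 3: the group of the complement.** We have $E=A\times S^1\cup_\rho S^2\times D^2$ and $\pi_1(A)=\pi_K$, the knot group. Van Kampen along $S^2\times S^1$ kills the factor $\pi_1(S^1)$ of $\pi_K\times\mathbb Z$, since $\rho$ sends the generator of $\pi_1(S^2\times S^1)$ to itself. So $\pi_1(S^4\setminus\mathcal T'_K)=\pi_K$.

**Step 4: telling the groups apart by counting homomorphisms.** Let $G_0=\langle x,y\mid xyx=yxy\rangle$ be the trefoil group, with $x$ and $y$ meridians. For a finite group $H$ and $h\in H$ put
$$N_h=\#\{\sigma:G_0\to H\mid\sigma(x)=h\}. \tag{1}$$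
The group of a connected sum is the pushout of the groups of the summands along a meridian (van Kampen along the annulus in which the decomposing sphere meets the exterior). Hence $\pi_{K_i}$ is the pushout of $i$ copies of $G_0$ along $\langle x\rangle\cong\mathbb Z$, and
$$\#\{\sigma:\pi_{K_i}\to H\mid \sigma(m)=h\}=N_h^{\,i},\qquad m=\text{the meridian of }K_i. \tag{2}$$
Take $H=S_3$. If $h=1$, the relation reads $y=y^2$, so $N_1=1$. In general $y=(xy)x(xy)^{-1}$ is conjugate to $x$. If $h$ is a 3-cycle, then $y\in\{h,h^{-1}\}$, and $y=h^{-1}$ would give $h=h^{-1}$; so $N_h=1$. If $h$ is a transposition, any transposition $y$ satisfies the relation, so $N_h=3$. Therefore $|\mathrm{Hom}(\pi_{K_i},S_3)|=1+2+3\cdot3^i=3+3^{i+1}$, which strictly increases with $i$. Isotopic tori have diffeomorphic complements, so the tori are distinct. $\square$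

Larson's paper "Surgery on tori in the 4-sphere" (arXiv:1502.06834) records this phenomenon for twisted spun tori with the torus knots $T(2,2n+1)$, and then poses the question treated here: *if $X$ is a 4-manifold obtained by surgery on a torus in $S^4$, can $X$ be obtained by surgery on an infinite family of distinct tori in $S^4$?*

What changes in general? Above, we chose the tori, and the product structure of $A\times S^1$ gave a diffeomorphism of the exterior that moves the meridian. Now a torus $\mathcal T$ and a gluing are handed to us. We know nothing about the exterior $E$, and must produce other exteriors with two fillings under control at once: one must be $S^4$ and the other must be $X$. Two devices from the proof will survive: rotating a circle direction by a map to $S^1$, and counting homomorphisms by (1) and (2). We collect three properties of $N_h$ for later use.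

* $N_h\ge1$, because of $x,y\mapsto h$, and $N_h$ depends only on the conjugacy class of $h$.
* $N_{h^{-1}}=N_h$, because $x\mapsto x^{-1},\ y\mapsto y^{-1}$ defines an automorphism of $G_0$: it carries the relation to $x^{-1}y^{-1}x^{-1}=y^{-1}x^{-1}y^{-1}$, the inverse of $xyx=yxy$.
* For a prime $\ell$, in $SL_2(\mathbb F_\ell)$ put $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $u'=\begin{pmatrix}1&0\\-1&1\end{pmatrix}$. Then $uu'=\begin{pmatrix}0&1\\-1&1\end{pmatrix}$ and $u'u=\begin{pmatrix}1&1\\-1&0\end{pmatrix}$, so $uu'u=u'uu'=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. So $x\mapsto u,\ y\mapsto u'$ defines $\sigma_\ell:G_0\to SL_2(\mathbb F_\ell)$. It is surjective, since elementary matrices generate $SL_2(\mathbb F_\ell)$ and over the prime field these are the powers of $u$ and $u'$. Since $u\ne u'$, comparing $\sigma_\ell$ with $x,y\mapsto u$ gives $N_u\ge2$. The element $u$ has order $\ell$.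

## 2. Torus surgeries as fillings along primitive classes

The gluing map $\phi$ carries far more data than the result needs. This section reduces it to one homology class.

**Definition (filling).** Let $E$ be a compact 4-manifold with $\partial E\cong T^3$, and let $\gamma\in H_1(\partial E)\cong\mathbb Z^3$ be primitive. Put $E(\gamma)=E\cup_\phi T^2\times D^2$, where $\phi:\partial(T^2\times D^2)\to\partial E$ takes $m=[pt\times\partial D^2]$ to $\pm\gamma$.

**Lemma 2.1.**
(a) Up to diffeomorphism, $E(\gamma)$ depends only on $E$ and $\pm\gamma$.
(b) Let $E=M\setminus\nu^\circ\mathcal T$ have meridian $\mu$. Then $M=E(\mu)$, and $X$ is obtained by non-trivial surgery on $\mathcal T$ if and only if $X\cong E(\gamma)$ for some primitive $\gamma\neq\pm\mu$.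
(c) If $E(\mu)\cong M$ for some $E$ and some primitive $\mu$, then the core of the filling is a torus in $M$ with trivial normal bundle, exterior $E$ and meridian $\pm\mu$.

*Proof.* (a) Two such gluings differ by a diffeomorphism of $T^3=T^2\times\partial D^2$ sending $m$ to $\pm m$. Every diffeomorphism of $T^3$ is isotopic to a linear one (Waldhausen, *Ann. of Math.* 87 (1968)), and an isotopy of the gluing is absorbed in a collar. A linear diffeomorphism with $m\mapsto\pm m$ has the form $(x,\theta)\mapsto(Bx,\pm\theta+l(x))$ with $B\in GL_2(\mathbb Z)$ and $l:T^2\to S^1$ linear. It extends over $T^2\times D^2$, acting on each disc fiber by the corresponding rotation or reflection. So the two fillings are diffeomorphic.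

(b) By the argument for (a), $\phi$ extends over $T^2\times D^2$ if $\phi_*m=\pm m$. Conversely, a diffeomorphism that extends preserves $\ker(H_1(T^3)\to H_1(T^2\times D^2))=\mathbb Zm$. In $\partial E=\partial\nu\mathcal T$ the class $m$ is $\mu$. So the surgery is non-trivial exactly when $\gamma=\phi_*m\ne\pm\mu$. Every primitive $\gamma$ occurs, since it is the image of $m$ under some linear map. (c) is clear: the core is $T^2\times0$. $\square$

Van Kampen, with $\pi_1(T^2\times D^2)=\pi_1(\partial E)/\langle\gamma\rangle$, gives
$$\pi_1(E(\gamma))=\pi_1(E)/\langle\langle\gamma\rangle\rangle. \tag{3}$$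
Here and below, a class in $H_1(\partial E)=\pi_1(\partial E)$ defines an element of $\pi_1(E)$ up to conjugation, and up to inversion if only $\pm\gamma$ is given.

**Example 2.2.** Let $U$ be the unknot and $\mathcal T_0=U\times S^1\subset B^3\times S^1\cup_{\mathrm{id}}S^2\times D^2=S^4$, with exterior $E_0$. As in Step 3 of Section 1, $\pi_1(E_0)=\pi_U=\mathbb Z$, generated by $\mu$. A basis of $H_1(\partial E_0)$ is $\mu$, the longitude $\lambda$ of $U$, and $z=[pt\times S^1]$. Both $\lambda$ and $z$ are trivial in $\pi_1(E_0)$. By (3), the non-trivial surgery $X_0=E_0(z)$ has $\pi_1(X_0)=\mathbb Z$, generated by $\mu$. We shall test ideas on $X_0$.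

The results to be proved are the following.

**Theorem 2.3.** Let $\mathcal T\subset S^4$ be a torus and let $X$ be obtained by a non-trivial surgery on $\mathcal T$. Then there are tori $\mathcal T_1,\mathcal T_2,\dots\subset S^4$ such that the groups $\pi_1(S^4\setminus\mathcal T_i)$ are pairwise non-isomorphic and $X$ is obtained by a non-trivial surgery on each $\mathcal T_i$. In particular the $\mathcal T_i$ are pairwise non-isotopic, so the answer to the question is yes for every such $X$.

**Theorem 2.4.** Let $M$ be a closed simply connected 4-manifold, $\mathcal T\subset M$ a torus with trivial normal bundle, exterior $E$ and meridian $\mu$, and let $X=E(\gamma)$ with $\gamma\ne\pm\mu$ primitive. Assume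

 (i) $\gamma\ne0$ in $H_1(E)$, **or** (ii) $\{\mu,\gamma\}$ extends to a basis of $H_1(\partial E)$.

Then $X$ is obtained by non-trivial surgeries on infinitely many tori in $M$ with pairwise non-isomorphic complement groups. Hence no diffeomorphism of $M$ carries one of these tori to another. In particular, this holds for every non-trivial surgery on every null-homologous torus in $M$.

## 3. Spun knots and regluing $S^2\times D^2$

To make new exteriors we shall cut out a neighborhood of a circle and insert the exterior of a knotted 2-sphere. This section builds the spheres and proves that their exteriors cannot be reglued wrongly.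

**Definition (spin of a knot).** Regard $S^4$ as the unit sphere in $\mathbb R^3\times\mathbb C$, with $S^1$ acting by rotation of $\mathbb C$. Let
$$B_+=\{(v,t)\in\mathbb R^3\times[0,\infty):|v|^2+t^2=1\},$$
a 3-ball with boundary sphere $\{t=0\}$; near the boundary use the collar coordinates $(v/|v|,t)$. Represent $K$ by a properly embedded arc $a\subset B_+$ on which $v/|v|$ is constant near each end. Choose a normal framing $\nu a\cong a\times D^2$ that is constant in the coordinate $v/|v|$ near the ends (prescribe it at the two ends compatibly with the orientation and join, using that $SO(2)$ is connected). The *spin* of $K$ is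
$$J=\{(v,te^{i\varphi}):(v,t)\in a\}.$$

Near $t=0$ the set $J$ is parametrized by $te^{i\varphi}$, so $J$ is a smooth invariant 2-sphere on which $S^1$ acts by rotation about an axis. For example, the arc $\{(re_1,\sqrt{1-r^2}):-1\le r\le 1\}$ spins to the unit sphere of $\mathbb Re_1\times\mathbb C$. The framing of $a$ spins to an invariant framing, so $\nu J\cong J\times D^2$ with $S^1$ acting through the first factor.

Let $E_K=B_+\setminus\nu^\circ a$, which is the exterior of $K$. The exterior of $J$ is $E_J=\{(v,te^{i\varphi}):(v,t)\in E_K\}$, diffeomorphic to
$$E_K\times S^1\ \cup\ (S^2\setminus 2\text{ discs})\times D^2 .$$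
The second piece kills the circle factor of $\pi_1(E_K\times S^1)=\pi_K\times\mathbb Z$. So $\pi_1(E_J)=\pi_K$, and the meridian of $J$ is that of $K$.

**Lemma 3.1.** For every diffeomorphism $\psi:\partial(S^2\times D^2)\to\partial E_J$, we have $E_J\cup_\psi S^2\times D^2\cong S^4$.

*Proof.* **Step 1: reduction to one twist.** Let $\psi_0$ be the gluing given by $\nu J=J\times D^2$ with $J\cong S^2$ equivariantly, so $E_J\cup_{\psi_0}S^2\times D^2=S^4$. By Gluck (*Trans. AMS* 104 (1962)), $\pi_0\mathrm{Diff}(S^2\times S^1)\cong(\mathbb Z/2)^3$, generated by reflections of the two factors and the twist $\tau(y,\theta)=(\mathrm{rot}_\theta y,\theta)$. So $\psi_0^{-1}\psi$ is isotopic to $\tau^\epsilon r$ with $r$ a product of reflections. The map $r$ extends over $S^2\times D^2$, so it does not affect the result. Hence it suffices to extend $\tau$, viewed on $\partial E_J=J\times S^1_m$, to a diffeomorphism of $E_J$: as in Step 2 of Section 1, the gluing $\psi_0\tau$ then gives the same manifold as $\psi_0$.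

**Step 2: a map to the circle.** The restriction from $H^1(E_K)=\mathbb Z$ to $H^1$ of the annulus $a\times S^1_m$ is an isomorphism, since the meridian generates $H_1$ of both. So there is a map $E_K\to S^1$ whose restriction to $a\times S^1_m$ is homotopic to the projection to $S^1_m$. By homotopy extension we get $f:E_K\to S^1$ equal to that projection on $a\times S^1_m$, and, by adjusting in a collar, equal to the angular coordinate of the framing near $\partial\nu a$. This coordinate is independent of $t$ near $t=0$. We make $f$ smooth on $\{t=0\}$, keeping it fixed near $\partial\nu a$, and then replace $f(v/|v|,t)$ by $f(v/|v|,\chi(t))$ in the collar, where $\chi=0$ near $t=0$ and $\chi(t)=t$ outside a smaller collar. Nothing changes near $\partial\nu a$. Now $f$ is smooth and independent of $t$ near $t=0$; smooth it elsewhere relative to these regions.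

**Step 3: the diffeomorphism.** Put $\hat f(v,te^{i\varphi})=f(v,t)$. Near the fixed sphere $\hat f$ depends only on $v/|v|$, so it is smooth on $E_J$, and it is invariant under the action. Hence $g(w)=\hat f(w)\cdot w$ maps $E_J$ to itself, satisfies $\hat f(g(w))=\hat f(w)$, and has inverse $w\mapsto(-\hat f(w))\cdot w$. On $J\times S^1_m$ we have $\hat f=\theta$ and the action rotates $J$, so $g(y,\theta)=(\mathrm{rot}_\theta y,\theta)=\tau(y,\theta)$. $\square$

## 4. Replacing a neighborhood of a circle by a spun knot exterior

**Lemma 4.1.** Let $Y$ be a 4-manifold, $\alpha\subset\operatorname{int}Y$ an embedded circle that is null-homotopic in $Y$, and $J$ a spun knot. Then $(Y\setminus\nu^\circ\alpha)\cup E_J\cong Y$ for every gluing along $\partial\nu\alpha\cong S^1\times S^2\cong\partial E_J$, by a diffeomorphism that is the identity near $\partial Y$.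

*Proof.* Homotopic embedded circles in a 4-manifold are ambient isotopic (Whitney), by an isotopy supported away from $\partial Y$. So we may assume that $\alpha$ is a standard circle $\alpha_0$ in a ball $B\subset\operatorname{int}Y$. Regard $B$ also as a ball in $S^4$ with complementary ball $B'$, and let $\Sigma=(S^4\setminus\nu^\circ\alpha_0)\cup E_J$ with the same gluing. Since $S^4\setminus\nu^\circ\alpha_0\cong S^2\times D^2$, Lemma 3.1 gives $\Sigma\cong S^4$, whatever the gluing. Parametrized balls in $S^4$ are unique up to isotopy and reflection, so we may choose this diffeomorphism to carry $B'\subset\Sigma$ to $B'\subset S^4$ by the identity. It then restricts to a diffeomorphism from $(B\setminus\nu^\circ\alpha_0)\cup E_J=\Sigma\setminus\operatorname{int}B'$ to $B$ that is the identity on $\partial B$, and we extend it by the identity outside $B$. $\square$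

Let now $E$ be the exterior of $\mathcal T\subset S^4$ and $X=E(\gamma)$. We want to replace a neighborhood of a circle in $E$ by $E_J$. Which circle?

**Insertion along $\mu$.** The first choice is a push-off $\alpha$ of the meridian $\mu$, with the meridian of $J$ identified with $\alpha$. The new exterior is $E^*=(E\setminus\nu^\circ\alpha)\cup E_J$. Filling along $\mu$ gives $(S^4\setminus\nu^\circ\alpha)\cup E_J\cong S^4$ by Lemma 4.1, so $E^*$ is the exterior of a new torus in $S^4$. But filling along $\gamma$ gives $(X\setminus\nu^\circ\alpha)\cup E_J$, and Lemma 4.1 applies only if $\mu$ is null-homotopic in $X$. In Example 2.2 it is not: $\mu$ generates $\pi_1(X_0)=\mathbb Z$. With $J$ the spun trefoil, van Kampen gives the fundamental group $\mathbb Z*_{\mathbb Z}G_0=G_0$ for the new filling. Since $G_0$ maps onto $S_3$, it is not $\mathbb Z$, and the new filling is not $X_0$. We have kept $S^4$ but lost $X$.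

So we need a circle that dies in *both* fillings. Every circle dies in $S^4$, and the circle that dies in $E(\gamma)$ by construction is $\gamma$ itself.

**Proposition 4.2.** Let $M$ be a closed simply connected 4-manifold, $E$ the exterior of a torus in $M$ with trivial normal bundle and meridian $\mu$, and $\gamma\ne\pm\mu$ primitive in $H_1(\partial E)$. Suppose there are a finite group $H$ and a homomorphism $\rho_0:\pi_1(E)\to H$ with $N_{\rho_0(\gamma)}\ge2$. Then $E(\gamma)$ is obtained by non-trivial surgery on tori $\mathcal T_i\subset M$, $i\ge1$, with pairwise non-isomorphic $\pi_1(M\setminus\mathcal T_i)$.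

The hypothesis makes sense because $N_h$ is invariant under conjugation and inversion of $h$.

*Proof.* **Step 1: the new exteriors.** Let $\alpha\subset\operatorname{int}E$ be a push-off of a linear curve in $\partial E$ representing $\gamma$. Since $E\subset M$ is orientable, $\nu\alpha\cong S^1\times D^3$. Let $J_i$ be the spin of $K_i$, the sum of $i$ copies of the trefoil, and put
$$E_i=(E\setminus\nu^\circ\alpha)\cup_{S^1\times S^2}E_{J_i},$$
glued by a diffeomorphism $\partial\nu\alpha=\alpha\times S^2\to S^1_m\times J_i$ respecting the product structures. So the meridian of $J_i$ is identified with $\pm$ a push-off of $\alpha$. We have $\partial E_i=\partial E$.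

**Step 2: both fillings are unchanged.** Let $Y$ be $M=E(\mu)$ or $E(\gamma)$. The corresponding filling of $E_i$ is $(Y\setminus\nu^\circ\alpha)\cup E_{J_i}$. In $M$ the circle $\alpha$ is null-homotopic because $\pi_1(M)=1$. In $E(\gamma)$ it is freely homotopic to $pt\times\partial D^2$, which bounds a disc. So Lemma 4.1 gives $E_i(\mu)\cong M$ and $E_i(\gamma)\cong E(\gamma)$. By Lemma 2.1(c), $E_i$ is the exterior of a torus $\mathcal T_i\subset M$ with trivial normal bundle and meridian $\pm\mu$. By Lemma 2.1(b) and $\gamma\ne\pm\mu$, the manifold $E(\gamma)$ is obtained by non-trivial surgery on $\mathcal T_i$.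

**Step 3: the groups.** Removing $\nu^\circ\alpha$ does not change $\pi_1(E)$, since $\alpha$ has codimension $3$. By van Kampen along $S^1\times S^2$, the group $\Gamma_i=\pi_1(E_i)=\pi_1(M\setminus\mathcal T_i)$ is the pushout of $\pi_1(E)$ and $\pi_{K_i}$ along $\mathbb Z$, with $\gamma$ identified with $m^{\pm1}$. A homomorphism $\Gamma_i\to H$ is therefore a homomorphism $\rho:\pi_1(E)\to H$ together with a homomorphism $\pi_{K_i}\to H$ sending $m$ to $\rho(\gamma)^{\pm1}$. By (2) and $N_{h^{-1}}=N_h$,
$$|\mathrm{Hom}(\Gamma_i,H)|=\sum_{\rho\in\mathrm{Hom}(\pi_1(E),H)}N_{\rho(\gamma)}^{\,i}. \tag{4}$$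
The sum is finite because $\pi_1(E)$ is finitely generated ($E$ is compact). Every $N_{\rho(\gamma)}$ is at least $1$, and for $\rho=\rho_0$ it is at least $2$. So (4) is strictly increasing in $i$, and the $\Gamma_i$ are pairwise non-isomorphic. $\square$

## 5. Slopes that survive in $H_1(E)$, and slopes that are invisible

Everything now depends on finding $\rho_0$. Let $E$ be the exterior of $\mathcal T\subset S^4$. By Alexander duality $H_1(E)\cong H^2(\mathcal T)=\mathbb Z$, and $\mu$ generates it since $\pi_1(E)/\langle\langle\mu\rangle\rangle=\pi_1(S^4)=1$. Let $\gamma\mapsto p\in\mathbb Z$.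

**The case $p\ne0$.** Choose a prime $\ell\nmid p$ and $s$ with $sp\equiv1\pmod\ell$. Define $\rho_0:\pi_1(E)\to H_1(E)=\mathbb Z\to SL_2(\mathbb F_\ell)$ by $\mu\mapsto u^s$. Then $\rho_0(\gamma)=u^{sp}=u$, as $u$ has order $\ell$, and $N_u\ge2$. Proposition 4.2 with $M=S^4$ proves Theorem 2.3 in this case. Only homology was used to detect $\gamma$; the non-abelian group enters because $u$ is the image of a meridian under more than one homomorphism from the trefoil group.

**The case $p=0$ for Example 2.2.** Here $\gamma=z$ is trivial in $\pi_1(E_0)$, so every $\rho$ has $\rho(\gamma)=1$. The relation $y=y^2$ gives $N_1=1$, and (4) does not depend on $i$. This is not a defect of the counting. The circle $\alpha$ is null-homotopic in $E_0$ itself, so Lemma 4.1 with $Y=E_0$ gives $E_i\cong E_0$ by a diffeomorphism that is the identity near the boundary. The inserted knots disappear, and no new exterior is produced.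

So when $p=0$ the given torus may be unusable as a starting point. The way out is to replace it by another torus $\mathcal T'$, with the same surgery $X$, whose slope is visible to a finite group, and only then to insert knots. We look for $\mathcal T'$ from the side of $X$. Inside the filling $T^2\times D^2=S^1\times(S^1\times D^2)\subset X$ there are many tori $S^1\times\kappa$, with $\kappa$ a knot in a solid torus. Removing one of them gives an exterior with $X$ as a filling at no cost. The issue is to get $M$ back as another filling. That is where rotation of the circle factor returns: Section 1 used it over the ball $B^3$, and now we use it over a solid torus.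

## 6. Knots in a solid torus and circle bundles over it

**Proposition 6.1.** Let $M$ be a closed orientable 4-manifold, $E$ the exterior of a torus in $M$ with trivial normal bundle and meridian $\mu$, and let $\gamma\in H_1(\partial E)$ be such that $\{\mu,\gamma\}$ extends to a basis of $H_1(\partial E)$. Then there is a torus $\mathcal T'\subset M$ with trivial normal bundle, exterior $E'$ and meridian $\mu'$, and a primitive $\gamma'\neq\pm\mu'$ in $H_1(\partial E')$, such that $E'(\gamma')\cong E(\gamma)$. Moreover there is $\rho':\pi_1(E')\to SL_2(\mathbb F_5)$ such that $\rho'(\gamma')$ is conjugate to $u^{\pm1}$, so $N_{\rho'(\gamma')}\ge2$.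

*Proof.* **Step 1: a new exterior, cut out of $E(\gamma)$.** Let $\{\mu,b,\gamma\}$ be a basis of $H_1(\partial E)$ and put $z=\mu-\gamma$; then $\{z,b,\gamma\}$ is a basis. Write
$$E(\gamma)=E\cup W,\qquad W=S^1_z\times V,\quad V=S^1_b\times D^2,\quad [\partial D^2]=\gamma ,$$
where the gluing is linear and matches the three circle factors of $\partial W$ with $z,b,\gamma$. Let $D=pt\times D^2\subset V$ and $\kappa_0=S^1_b\times0$, and orient $V$ so that $D\cdot\kappa_0=+1$. Let $\kappa\subset\operatorname{int}V$ be an oriented knot homologous to $\kappa_0$ in $V$, to be chosen in Step 5. Put $C=V\setminus\nu^\circ\kappa$, let $m_\kappa$ be the meridian of $\kappa$, oriented as the boundary of a disc meeting $\kappa$ once positively, and let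
$$E'=E\cup(S^1_z\times C),\qquad \gamma'=m_\kappa,\qquad \mu'=z+m_\kappa\ \in H_1(\partial E'),\quad \partial E'=S^1_z\times\partial\nu\kappa .$$
Thus $E'$ is the exterior of $S^1_z\times\kappa\subset E(\gamma)$, and filling along $m_\kappa$ restores $V$: $E'(\gamma')=E\cup(S^1_z\times V)=E(\gamma)$. Since $z$, a longitude of $\kappa$ and $m_\kappa$ form a basis of $H_1(\partial E')$, both $\gamma'$ and $\mu'$ are primitive and $\gamma'\ne\pm\mu'$. The next three steps show $E'(\mu')\cong M$.

**Step 2: the filling along $\mu'$ is a circle bundle over $V$.** Write $\nu\kappa=S^1_l\times D^2$ with angular coordinate $\theta\in\mathbb R/\mathbb Z$ in the direction of $m_\kappa$. Glue $S^1_s\times\nu\kappa$ to $S^1_z\times C$ along $\partial\nu\kappa$ by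
$$(s,l,\theta)\mapsto(z,l,\theta)=(s+\theta,\,l,\,\theta). \tag{5}$$
Call the result $W_\kappa$. The map (5) sends $[\partial D^2]$ to $z+m_\kappa=\mu'$, so $E'(\mu')=E\cup W_\kappa$. It covers the identity of $\partial\nu\kappa$ and commutes with the rotations of $s$ and $z$. So $W_\kappa$ is a smooth principal $S^1$-bundle over $C\cup\nu\kappa=V$, trivialized over $C$ by $z$, in particular over a collar $N$ of $\partial V$.

**Step 3: this bundle, relative to its trivialization over $N$, does not depend on $\kappa$.** We compare $W_\kappa$ with $W_{\kappa_0}$.

By Sard's theorem choose a value $c\in S^1_b$ that is regular for the projection $\kappa\to S^1_b$; let $D=c\times D^2$ from now on. Then $D$ is transverse to $\kappa$ and $\kappa_0$, and $D\cdot\kappa=D\cdot\kappa_0=1$. With $\nu\kappa$ thin, $D\cap\nu\kappa$ is a union of discs $\delta$, one for each point of $D\cap\kappa$. If the sign of the point is $\varepsilon$, then $\partial\delta$ is homotopic to $\varepsilon m_\kappa$ in $\nu\kappa\setminus\kappa$, so $\theta$ has degree $\varepsilon$ along $\partial\delta$.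

Choose a trivialization of $W_\kappa|_D$, that is, an equivariant map $\beta:W_\kappa|_D\to S^1$. Let $q:D\cap C\to S^1$ be the value of $\beta$ on the section $z=0$. The surface $D\cap C$ is $D$ minus the discs $\delta$, so $\deg(q|_{\partial D})=\sum_\delta\deg(q|_{\partial\delta})$. Over $\delta$ both $\beta$ and $s$ are trivializations; they differ by a function on a disc, which has degree $0$ on $\partial\delta$. By (5) the section $z=0$ reads $s=-\theta$ on $\partial\delta$. Hence $\deg(q|_{\partial\delta})=-\varepsilon$, and
$$\deg(q|_{\partial D})=-D\cdot\kappa=-1. \tag{6}$$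
The same computation applies to $\kappa_0$, with a trivialization $\beta_0$ and a function $q_0$ satisfying $\deg(q_0|_{\partial D})=-1$.

Now construct an isomorphism $\Phi:W_\kappa\to W_{\kappa_0}$ of principal bundles. Over $N$ let it be the identity in the coordinate $z$. Over $D$ an isomorphism is given by a function $h:D\to S^1$ through $\beta_0(\Phi(p))=\beta(p)+h$. Over $D\cap N$ the function is prescribed to be $h=q_0-q$, which has degree $0$ around $\partial D$ by (6). So $h$ extends over the disc $D$. Extend $\Phi$ over a thin slab $D\times[-\delta_0,\delta_0]$, compatibly with $N$. What is left of $V$ is a 3-ball, and $\Phi$ is given near its boundary sphere. Over the ball both bundles are trivial, so $\Phi$ is given on the sphere by a map $S^2\to S^1$. That map is null-homotopic, because $S^2$ is simply connected, and so it extends over the ball. Finally smooth $\Phi$ relative to a smaller collar of $\partial V$.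

(In other words, the two relative Euler classes in $H^2(V,\partial V)\cong\mathrm{Hom}(H_2(V,\partial V),\mathbb Z)\cong\mathbb Z$ agree, since both take the value $-1$ on $D$.)

**Step 4: for $\kappa_0$ the filling is $M$.** The isomorphism $\Phi$ is the identity near $\partial W_\kappa=\partial E$, so $E\cup W_\kappa\cong E\cup W_{\kappa_0}$. Now $V\setminus\nu^\circ\kappa_0$ is a collar of $\partial V$, in which $m_{\kappa_0}$ is parallel to $\partial D=\gamma$, because $D\cdot\kappa_0=+1$. So $E\cup S^1_z\times(V\setminus\nu^\circ\kappa_0)$ is $E$ with a collar added, and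
$$E'(\mu')=E\cup W_\kappa\cong E\cup W_{\kappa_0}\cong E(z+\gamma)=E(\mu)=M .$$
Here we see why we set $z=\mu-\gamma$, and why $\{\mu,\gamma\}$ has to extend to a basis. By Lemma 2.1(c), the core of this filling is a torus $\mathcal T'\subset M$ with trivial normal bundle, exterior $E'$ and meridian $\mu'$ (up to sign).

**Step 5: choosing $\kappa$ so that a finite group sees $m_\kappa$ but not $\partial V$.** We want a homomorphism on $\pi_1(C)$ that is trivial on $\pi_1(\partial V)$, so that it extends trivially over the unknown piece $E$, and non-trivial on $m_\kappa$. Take a trefoil $\kappa\subset S^3$ and let $V$ be the complement of an unknotted circle $O$ disjoint from $\kappa$. The requirement is that $O$ be sent to $1$ by a homomorphism of $G_0=\pi_1(S^3\setminus\kappa)$, while $|\mathrm{lk}(\kappa,O)|=1$.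

The group $S_3$ is too small. If $x$ goes to a transposition, then the sign of the image of an element is the parity of its exponent sum in $x,y$, so an element sent to $1$ has even linking number with $\kappa$. The abelianization of the target is in the way, so we use a perfect target.

Let $H=SL_2(\mathbb F_5)$. It is perfect: with $d=\mathrm{diag}(2,2^{-1})$,
$$d\begin{pmatrix}1&c\\0&1\end{pmatrix}d^{-1}\begin{pmatrix}1&c\\0&1\end{pmatrix}^{-1}=\begin{pmatrix}1&4c-c\\0&1\end{pmatrix}=\begin{pmatrix}1&3c\\0&1\end{pmatrix},$$
and for lower triangular matrices conjugation by $d$ multiplies the entry $c$ by $4^{-1}=4$, so again the commutator has entry $3c$. As $3$ is invertible in $\mathbb F_5$, all elementary matrices are commutators, and they generate $H$.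

Let $\sigma=\sigma_5:G_0\to H$ be the surjection of Section 1, with $\sigma(x)=u$. Then $\sigma([G_0,G_0])=[H,H]=H$, so there is $w\in[G_0,G_0]$ with $\sigma(w)=u$. Put $o=xw^{-1}$. Then
$$o\mapsto1\in\mathbb Z\ \text{ under abelianization},\qquad \sigma(o)=1 .$$
Represent the conjugacy class of $o$ by a knot $O\subset S^3\setminus\kappa$. In a diagram of $\kappa\cup O$, change crossings of $O$ with itself until the diagram of $O$ is descending. These changes are homotopies of $O$ in $S^3\setminus\kappa$, so $O$ still represents the class of $o$. It is now unknotted in $S^3$, and $|\mathrm{lk}(\kappa,O)|=1$. Hence $S^3\setminus\nu^\circ O$ is a solid torus containing $\kappa$; identify $V$ with it. Its meridian disc has boundary a longitude of $O$, and $\kappa$ is homologous in $V$ to $\pm\kappa_0$, since $H_1(V)=\mathbb Z$ measures linking with $O$. Orient $\kappa$ so that the sign is $+$. This is the $\kappa$ used in Steps 1–4.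

**Step 6: the representation.** Consider
$$\eta:\pi_1(C)\to\pi_1(S^3\setminus\kappa)=G_0\xrightarrow{\ \sigma\ }H .$$
The group $\pi_1(\partial V)$ is generated by a meridian of $O$, which bounds a disc in $\nu O$ and so is trivial in $\pi_1(S^3\setminus\kappa)$, and a longitude of $O$, which is freely homotopic to $O$ in $\nu O$ and so is conjugate to $o^{\pm1}$. Since $\sigma(o)=1$, the map $\eta$ is trivial on $\pi_1(\partial V)$.

By van Kampen, $\pi_1(E')$ is the pushout $\pi_1(E)*_{\pi_1(\partial E)}(\mathbb Z_z\times\pi_1(C))$, where $\partial E=S^1_z\times\partial V$. Let $\rho'$ be trivial on $\pi_1(E)$ and on $\mathbb Z_z$, and equal to $\eta$ on $\pi_1(C)$. Both parts are trivial on $\pi_1(\partial E)$, so $\rho'$ is well defined. Finally $\gamma'=m_\kappa$ is a meridian of the trefoil, hence conjugate to $x^{\pm1}$ in $G_0$. So $\rho'(\gamma')$ is conjugate to $u^{\pm1}$, and $N_{\rho'(\gamma')}=N_u\ge2$. $\square$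

The representation ignores $E$ altogether, so the proposition needs no information about $\pi_1(E)$.

## 7. Every non-trivial surgery on a torus in $S^4$

*Proof of Theorem 2.3.* By Lemma 2.1(b), $X=E(\gamma)$ with $E=S^4\setminus\nu^\circ\mathcal T$ and $\gamma\neq\pm\mu$ primitive. Let $p$ be the image of $\gamma$ in $H_1(E)=\mathbb Z\mu$. The case $p\ne0$ was done in Section 5.

Let $p=0$, and let $\Lambda=\ker(H_1(\partial E)\to H_1(E))$. Since $\mu$ maps to a generator of $H_1(E)=\mathbb Z$, we have $H_1(\partial E)=\mathbb Z\mu\oplus\Lambda$ with $\Lambda\cong\mathbb Z^2$. The class $\gamma$ lies in $\Lambda$ and is primitive there. So $\gamma$ extends to a basis of $\Lambda$, and $\{\mu,\gamma\}$ extends to a basis of $H_1(\partial E)$. Proposition 6.1 with $M=S^4$ gives $(E',\mu',\gamma')$ with $E'(\mu')\cong S^4$, $E'(\gamma')\cong X$, $\gamma'\ne\pm\mu'$, and a homomorphism $\rho'$ to $SL_2(\mathbb F_5)$ with $N_{\rho'(\gamma')}\ge2$. Proposition 4.2, applied to $(E',\mu',\gamma')$ and $\rho'$, gives infinitely many tori in $S^4$ with pairwise non-isomorphic complement groups, each yielding $X$ by a non-trivial surgery. Isotopic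 tori have diffeomorphic complements, so these tori are pairwise non-isotopic. $\blacksquare$

## 8. Tori in closed simply connected 4-manifolds

*Proof of Theorem 2.4.* A simply connected manifold is orientable, so both propositions apply to $M$. A diffeomorphism of $M$ carrying one torus to another would identify their complement groups. So in each case it suffices to produce infinitely many tori with pairwise non-isomorphic complement groups.

**Condition (ii).** Apply Proposition 6.1, then Proposition 4.2 to $(E',\mu',\gamma')$ and $\rho'$.

**Condition (i).** By (3), $\pi_1(E)/\langle\langle\mu\rangle\rangle=\pi_1(M)=1$, so $H_1(E)$ is cyclic, generated by $\mu$. Write $\gamma=p\mu\ne0$ in $H_1(E)$. If $H_1(E)\cong\mathbb Z$, then $p\neq 0$, and the argument of Section 5 for $p\ne0$ applies verbatim with $M$ in place of $S^4$.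

Let $H_1(E)\cong\mathbb Z/d$. The purpose of what follows is a homomorphism from $\mathbb Z/d$ whose value on $\gamma$ behaves like $u$. Sending $\mu$ to $u^s\in SL_2(\mathbb F_\ell)$ with $\ell\mid d$ need not work: for $d=4$, $p=2$ the only prime is $\ell=2$, and $\gamma\mapsto u^{2s}=1$. We therefore need a $g$-th root of a tuple of $u$'s, and a wreath product provides one.

Put $g=\gcd(p,d)$, $p=gp'$, $r=d/g$. Since $d\nmid p$, we have $r>1$; also $\gcd(p',r)=1$. Choose a prime $\ell\mid r$ and $s$ with $sp'\equiv1\pmod\ell$, which is possible as $\ell\nmid p'$. Let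
$$H=SL_2(\mathbb F_\ell)^g\rtimes\mathbb Z/g,\qquad v=(u^s,1,\dots,1)\cdot\tau,$$
where the generator $\tau$ of $\mathbb Z/g$ acts on $g$-tuples by the cyclic shift. With $a=(u^s,1,\dots,1)$,
$$v^g=a\cdot(\tau a\tau^{-1})\cdot(\tau^2a\tau^{-2})\cdots(\tau^{g-1}a\tau^{-(g-1)})\cdot\tau^g=(u^s,\dots,u^s),$$
because the shifts of $a$ put $u^s$ once in each coordinate and $\tau^g=1$. For $g=2$ this reads $v^2=(u^s,1)(1,u^s)=(u^s,u^s)$. The image of $v$ in $\mathbb Z/g$ has order $g$, and $v^g$ has order $\ell$ since $\ell\nmid s$. So $v$ has order $g\ell$, which divides $gr=d$. Thus $\mu\mapsto v$ defines $\rho_0:\pi_1(E)\to\mathbb Z/d\to H$, and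
$$\rho_0(\gamma)=v^{gp'}=(u^{sp'},\dots,u^{sp'})=(u,\dots,u).$$
The homomorphisms $G_0\to H$ with $x\mapsto(u,\dots,u)$ and $y\mapsto(u,\dots,u)$, respectively $y\mapsto(u',\dots,u')$, are different, so $N_{\rho_0(\gamma)}\ge2$. Apply Proposition 4.2.

**Null-homologous tori.** Let $[\mathcal T]=0$ in $H_2(M)$. Suppose $n\mu=0$ in $H_1(E)$. A 2-chain in $E$ bounding $n\mu$, together with $n$ meridian discs of $\mathcal T$, is a 2-cycle in $M$ whose intersection number with $\mathcal T$ is $\pm n$. Since $[\mathcal T]=0$, we get $n=0$. So $H_1(E)$, which is generated by $\mu$, is $\mathbb Z$. If $\gamma\ne0$ in $H_1(E)$, then (i) holds. If $\gamma=0$ there, then $\gamma$ is primitive in $\ker(H_1(\partial E)\to H_1(E))$, which is a complement of $\mathbb Z\mu$ in $H_1(\partial E)$. So $\{\mu,\gamma\}$ extends to a basis, and (ii) holds. $\blacksquare$
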